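# A finite nilpotent loop whose identities have no finite basis

## A commutative loop of order 36

Let $\beta:\mathbb F_3\times\mathbb F_3\to\{0,1\}$ be the function with $\beta(v,w)=1$ if $v=w=1$ and $\beta(v,w)=0$ otherwise. Its values are read in $\mathbb Z_2$ or in $\mathbb F_3$, as the context requires. For $a\in\mathbb Z_2$ we read $(-1)^a\in\{1,-1\}$ in $\mathbb F_3$, and $[s\neq t]$ is $1$ if $s\ne t$ and $0$ if $s=t$.

**Theorem A.** On $A=\mathbb F_3\times\mathbb Z_2\times\mathbb Z_2\times\mathbb F_3$ define
$$(v,a,s,d)(w,b,t,e)=\bigl(v+w,\;a+b+\beta(v,w),\;s+t,\;d+e+\beta(v,w)(-1)^{a+b}[s\ne t]\bigr).\tag{1}$$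
Then $A$ is a commutative nilpotent loop of order $36$ and nilpotency class $3$, and $A$ is not finitely based. In particular, not every finite nilpotent loop is finitely based.

In plain words: no finite list of identities true in $A$ implies all identities true in $A$. The question whether every finite nilpotent loop is finitely based is stated as open in Michael Kompatscher and Peter Mayr, "Every finite nilpotent loop has a supernilpotent loop as reduct", arXiv:2409.12484 (2024); Theorem A answers it negatively. Two companion theorems say how typical the example is.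

**Theorem B.** For every pair of distinct primes $p,q$ there is a nilpotent loop of class $3$ that is not finitely based, of order $p^2q^2$ if $p$ is odd and of order $8q^2$ if $p=2$.

**Theorem C.** Every finite nilpotent loop of class at most $2$ is finitely based.

So class $3$ in Theorems A and B cannot be lowered. Two primes are needed as well. A finite loop is called supernilpotent if it is a direct product of nilpotent loops of prime power order (the source recalls this as an equivalent form of the general definition), and a theorem of Vaughan-Lee says that every finite supernilpotent loop is finitely based.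

## Loops, centers and identities

**Definition.** A *loop* is an algebra $(A,\cdot,\backslash,/,1)$ satisfying
$$x\backslash(xy)=y,\quad x(x\backslash y)=y,\quad (yx)/x=y,\quad (y/x)x=y,\quad x\cdot1=1\cdot x=x.$$

The axioms say that $x\backslash y$ is the unique $z$ with $xz=y$, and $y/x$ is the unique $z$ with $zx=y$. So a set with a multiplication and an identity element, in which both kinds of equation are uniquely solvable, is a loop in exactly one way. A loop is a group without associativity. The failure of associativity is measured by
$$\alpha(x,y,z)=((xy)z)/(x(yz)),$$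
which is $1$ exactly when $(xy)z=x(yz)$.

**Definition.** A *normal subloop* is the kernel (preimage of $1$) of a loop homomorphism. The *center* $Z(G)$ of a loop $G$ is the set of all $z$ with $zx=xz$, $(zx)y=z(xy)$, $(xz)y=x(zy)$, $(xy)z=x(yz)$ for all $x,y\in G$; it is a normal subloop. The loop $G$ is *nilpotent of class at most $k$* if there are normal subloops $G=C_0\ge C_1\ge\dots\ge C_k=1$ with $C_i/C_{i+1}\subseteq Z(G/C_{i+1})$ for all $i<k$.

Class at most $1$ means abelian group. Class at most $2$ means that $G/C_1$ is an abelian group for some normal subloop $C_1\subseteq Z(G)$; then all associators $\alpha(x,y,z)$ lie in $Z(G)$.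

**Fact 1.** $Z(G)$ is an abelian group, and for $x,y\in G$ and $z,z'\in Z(G)$
$$(xz)(yz')=(xy)(zz'),\quad (xz)/(yz')=(x/y)(zz'^{-1}),\quad (xz)\backslash(yz')=(x\backslash y)(z^{-1}z').\tag{2}$$
Every subgroup $K\le Z(G)$ is a normal subloop of $G$; the classes of the corresponding congruence are the sets $xK$.

*Proof.* $Z(G)$ is a subloop whose elements commute and associate, so it is an abelian group. By centrality of $z'$, $(xz)(yz')=((xz)y)z'$. By centrality of $z$, $(xz)y=x(zy)=x(yz)=(xy)z$. Hence $(xz)(yz')=((xy)z)z'=(xy)(zz')$. For the second equation multiply back: $\bigl((x/y)(zz'^{-1})\bigr)(yz')=\bigl((x/y)y\bigr)(zz'^{-1}z')=xz$. The third is similar. Now let $K\le Z(G)$ be a subgroup. Since $(xz)z'=x(zz')$, the sets $xK$ partition $G$, and by (2) the partition is compatible with $\cdot,/,\backslash$. The class of $1$ is $K$, so $K$ is the kernel of the quotient map. $\square$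

**Definition.** An *identity* is an equation $s=t$ between loop terms; $G\models s=t$ means that it holds for all values of the variables in $G$. A finite loop is *finitely based* if there is a finite set of identities, valid in it, from which every identity valid in it follows.

In a loop, $s=t$ is equivalent to $s/t=1$, so we may restrict to identities of the form $w=1$. Identities survive in direct products, subloops and homomorphic images.

## Abelian groups, prime powers, and a loop of order 6

A finite abelian group of exponent $e$ is finitely based: it contains $\mathbb Z_e$, so an identity holds in it if and only if all its exponent sums are divisible by $e$, and such an identity follows from associativity, commutativity and $x^e=1$. Loops of prime power order that are nilpotent are covered by Vaughan-Lee's theorem. So we must mix two primes. The smallest mixture uses our $\beta$: on $U=\mathbb F_3\times\mathbb Z_2$ put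
$$(v,a)(w,b)=(v+w,\;a+b+\beta(v,w)).$$
Since $\beta(v,0)=\beta(0,w)=0$, the element $(0,0)$ is an identity, and equations are solved coordinate by coordinate, so $U$ is a commutative loop. Multiplying by $(0,a)$ only adds $a$ to the second coordinate, so $\{(0,a)\}$ is central, with quotient $\mathbb F_3$. Thus $U$ has class at most $2$. It is not a group. With $x=(1,0)$ and $y=(2,0)$ we have $(xx)y=(2,1)(2,0)=(1,1)$ and $x(xy)=x(0,0)=(1,0)$, so $\alpha(x,x,y)=(0,1)$. Nor is $U$ supernilpotent: it would be a product of loops of orders $2$ and $3$, and all such loops are groups. So Vaughan-Lee's theorem does not apply to $U$, but Theorem C does: $U$ is finitely based.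

To get past class $2$ we add one more layer, which returns to the prime $3$.

## The loop of order 18 and its doubling

On $L=\mathbb F_3\times\mathbb Z_2\times\mathbb F_3$ put
$$(v,a,c)(w,b,e)=\bigl(v+w,\;a+b+\beta(v,w),\;c+e+\beta(v,w)(-1)^{a+b}\bigr).\tag{3}$$
As for $U$: $(0,0,0)$ is an identity, equations are uniquely solvable coordinate by coordinate, and the product is commutative. Multiplying by $(0,0,c)$ only adds $c$ to the third coordinate, and the third coordinates enter (3) only additively; so $C=\{(0,0,c):c\in\mathbb F_3\}$ is a central subgroup, and $L/C=U$. Hence $L$ is nilpotent of class at most $3$. The map $\pi(v,a,c)=v$ is a homomorphism $L\to\mathbb F_3$. Multiplying by an element $(0,a,c)$ on the left adds $a$ and $c$ to the second and third coordinates, because $\beta(0,w)=0$. We use this constantly.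

Let
$$D=\{(x,y)\in L^2:\pi(x)=\pi(y)\},\qquad \Delta=\{(z,z):z\in C\}.$$
$D$ is a subloop of $L^2$ of order $3\cdot6\cdot6=108$, and $\Delta$ is a central subgroup of $D$.

**Lemma 2.** $D/\Delta$ is the loop $A$ of Theorem A, where $(v,a,s,d)$ stands for the class of $\bigl((v,a,c),(v,a+s,c')\bigr)$ with $d=c'-c$. The loop $A$ is commutative of order $36$ and has nilpotency class exactly $3$.

*Proof.* The quadruple determines and is determined by the class, since adding the same $z\in C$ to both components does not change $c'-c$. Multiply the class of $((v,a,c),(v,a+s,c'))$ by that of $((w,b,c_1),(w,b+t,c_1'))$. The first two coordinates of the first component are $v+w$ and $a+b+\beta(v,w)$. The second coordinates of the two components differ by $s+t$. The third coordinates differ by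
$$(c'-c)+(c_1'-c_1)+\beta(v,w)(-1)^{a+b}\bigl((-1)^{s+t}-1\bigr),$$
and $(-1)^{s+t}-1$ is $0$ if $s=t$ and $-2=1$ in $\mathbb F_3$ if $s\neq t$. This is (1).

Class at most $3$: by (1), multiplying by $(0,0,0,d)$ only adds $d$ to the last coordinate, so these elements are central. In the quotient, with coordinates $(v,a,s)$, multiplying by $(0,a,s)$ only adds $a$ and $s$, so these elements are central there, with quotient $\mathbb F_3$.

Class not at most $2$: we exhibit an associator that is not central. Let $x=(1,0,0,0)$ and $y=(2,0,0,0)$. Then $xx=(2,1,0,0)$, $(xx)y=(1,1,0,0)$, $xy=(0,0,0,0)$ and $x(xy)=(1,0,0,0)$, so $z=\alpha(x,x,y)=(0,1,0,0)$. With $W=(1,0,1,0)$,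
$$(zx)W=(1,1,0,0)(1,0,1,0)=(2,0,1,-1),\qquad z(xW)=(0,1,0,0)(2,1,1,1)=(2,0,1,1),$$
and $-1\neq1$ in $\mathbb F_3$. So $z\notin Z(A)$. $\square$

The doubling is made for the following translation: it turns identities of $A$ into a condition on the values of words in $L$.

**Lemma 3.** Let $w(x_1,\dots,x_r)$ be a loop term. Then $A\models w=1$ if and only if there is a function $P:\mathbb F_3^r\to\mathbb F_3$ such that
$$w^L(\ell_1,\dots,\ell_r)=\bigl(0,0,P(\pi\ell_1,\dots,\pi\ell_r)\bigr)\quad\text{for all }\ell_1,\dots,\ell_r\in L.$$

*Proof.* Elements of $A$ are classes of pairs, and operations on pairs are componentwise. So $A\models w=1$ says that $(w(\ell),w(\ell'))\in\Delta$ whenever $\ell,\ell'\in L^r$ satisfy $\pi\ell_i=\pi\ell_i'$ for all $i$. That is: for all such $\ell,\ell'$, $w(\ell)=w(\ell')\in C$. This says exactly that $w(\ell)$ lies in $C$ and depends only on $(\pi\ell_1,\dots,\pi\ell_r)$. $\square$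

Doubling the class-2 loop $U$ in the same way (over $\pi$, modulo the diagonal of $\{(0,a)\}$) gives nothing interesting: the class of $((v,a),(v,a+s))$ is recorded by $(v,s)$, and both coordinates add, so the result is the group $\mathbb F_3\times\mathbb Z_2$.

## Identities that add up parities

We now produce identities of $A$ that need many variables. For $M\ge1$ let
$$z_i=\alpha(x_{3i-2},x_{3i-1},x_{3i}),\qquad Z_M=(\cdots(z_1z_2)\cdots)z_M,\qquad t_M(x_1,\dots,x_{3M},y)=\alpha(Z_M,\,yy,\,yy).$$
Associators put a bit into the middle layer, $Z_M$ adds up $M$ such bits, and the outer associator reads off the sign of the sum in the bottom layer.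

**Lemma 4.** Let $g:\mathbb F_3^3\to\mathbb Z_2$,
$$g(v_1,v_2,v_3)=\beta(v_1,v_2)+\beta(v_1+v_2,v_3)-\beta(v_2,v_3)-\beta(v_1,v_2+v_3).\tag{4}$$
If $\pi x_i=v_i$ and $\pi y=v$, then in $L$ we have $t_M=(0,0,P_M)$ with
$$P_M=[v=2]\Bigl(\prod_{i=1}^M(-1)^{g(v_{3i-2},v_{3i-1},v_{3i})}-1\Bigr)\in\mathbb F_3.\tag{5}$$
In particular $A\models t_M=1$ for all $M\ge1$.

*Proof.* Let $x_j=(v_j,a_j,*)$. The products $(x_1x_2)x_3$ and $x_1(x_2x_3)$ have the same first coordinate. Their second coordinates are
$$a_1+a_2+a_3+\beta(v_1,v_2)+\beta(v_1+v_2,v_3)\quad\text{and}\quad a_1+a_2+a_3+\beta(v_2,v_3)+\beta(v_1,v_2+v_3).$$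
The element $u=\alpha(x_1,x_2,x_3)$ solves $u\cdot(x_1(x_2x_3))=(x_1x_2)x_3$. So its first coordinate is $0$, left multiplication by it adds its second coordinate, and therefore $u=(0,g(v_1,v_2,v_3),*)$. Likewise for every $z_i$. Elements with first coordinate $0$ multiply by adding coordinates, so $Z_M=(0,G,c_0)$ with $G=\sum_ig(v_{3i-2},v_{3i-1},v_{3i})$ and some $c_0$.

Let $y=(v,b,*)$. Then $Y=yy=(V,B,c_1)$ with $V=2v$ and $B=2b+\beta(v,v)=\beta(v,v)$, because $2b=0$ in $\mathbb Z_2$. Now $Z_MY=(V,G+B,c_0+c_1)$ and $YY=(2V,\,2B+\beta(V,V),\,2c_1+\beta(V,V)(-1)^{2B})$, hence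
$$\begin{aligned}(Z_MY)Y&=\bigl(2V,\;G+2B+\beta(V,V),\;c_0+2c_1+\beta(V,V)(-1)^{G+2B}\bigr),\\ Z_M(YY)&=\bigl(2V,\;G+2B+\beta(V,V),\;c_0+2c_1+\beta(V,V)(-1)^{2B}\bigr).\end{aligned}$$
Since $2B=0$ in $\mathbb Z_2$, the quotient is $t_M=\bigl(0,0,\beta(2v,2v)((-1)^G-1)\bigr)$, and $\beta(2v,2v)=1$ if and only if $2v=1$, that is, $v=2$. The value depends only on $v_1,\dots,v_{3M},v$, so Lemma 3 gives $A\models t_M=1$. $\square$

One can also see $A\models t_M=1$ inside $A$. The elements with $s=0$ form a subloop, in which (1) becomes the product of $U\times\mathbb F_3$. Associators and squares in $A$ have $s=0$, because $s$ is additive. And $Z_M$ has $v=0$, so it is central in that subloop; hence $\alpha(Z_M,yy,yy)=1$.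

## Where quotients of full powers break down

Suppose some finite set $\Gamma$ of identities valid in $A$ implies all identities of $A$, and let $r\ge1$ be at least the number of variables in each member of $\Gamma$. Any loop that satisfies all identities of $A$ in at most $r$ variables satisfies $\Gamma$, hence all identities of $A$. So to prove Theorem A we must find, for each $r\ge1$, a loop $G_r$ with
$$G_r\text{ satisfies all identities of }A\text{ in at most }r\text{ variables, but not all identities of }A.\tag{6}$$

One cannot build $G_r$ from copies of $A$ by products, subloops and quotients, since these preserve all identities of $A$. But one may use $L$. In $L$ the identity $t_1=1$ fails: by (4), $g(1,1,2)=\beta(1,1)+\beta(2,2)-\beta(1,2)-\beta(1,0)=1$, so (5) gives $P_1(1,1,2,2)=-1-1=1$. By Lemma 3, the identities of $A$ in at most $r$ variables fail in $L$ only by a central error $(0,0,P(\pi\ell_1,\dots,\pi\ell_r))$. So take a large power of $L$ and divide out just those errors that come from $r$ variables, hoping that the error of $t_M$ survives for some large $M$.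

The first try is the full power. Let $X$ be a finite nonempty set, let $H$ be a subgroup of the additive group of all functions $X\to\mathbb F_3$, and let $K_H=\{x\mapsto(0,0,h(x)):h\in H\}$, a central subgroup of $L^X$. Suppose $L^X/K_H$ satisfies all identities of $A$ in at most $r$ variables, where $r\ge4$. Then it satisfies $t_1=1$. Given $S\subseteq X$, let $F_i(x)=(h_i(x),0,0)$ for $i\leq 4$, where $(h_1,h_2,h_3)$ is $(1,1,2)$ on $S$ and $(0,0,0)$ off $S$, and $h_4=2$ everywhere. Since $g(1,1,2)=1$ and $g(0,0,0)=0$, the function $t_1(F_1,F_2,F_3,F_4)$ is $x\mapsto(0,0,\mathbf 1_S(x))$, so $\mathbf 1_S\in H$. The indicator functions span, so $H$ contains all functions. By Lemma 3, $L^X/K_H$ then satisfies every identity of $A$. The attempt has failed: the freedom to choose $\pi\circ F$ arbitrarily lets four variables produce all errors.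

The remedy is to restrict the functions $\pi\circ F$. If $X=\mathbb F_3^n$ and each $\pi\circ F_i$ is a linear form, then the error $P(\pi F_1,\dots,\pi F_r)$ has degree at most that of $P$, and a function $P$ of $r$ variables over $\mathbb F_3$ has degree at most $2r$. We may divide out all functions of degree at most $2r$. It remains to know that $P_M$ has large degree.

## The degree of a parity over $\mathbb F_3$

**Definition.** Let $p$ be a prime. A function $\mathbb F_p^N\to\mathbb F_p$ *has degree at most $d$* if it is represented by a polynomial of total degree at most $d$.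

For example, $[v=2]$ on $\mathbb F_3$ equals $1-(v-2)^2$, so it has degree at most $2$.

**Fact 5.** Every function $\mathbb F_p^N\to\mathbb F_p$ has degree at most $N(p-1)$. If $P$ has degree at most $d$, then substituting polynomials of degree at most $1$ (in any number of new variables) for the variables of $P$ gives a function of degree at most $d$.

*Proof.* The indicator function of a point $(a_1,\dots,a_N)$ is $\prod_i\bigl(1-(x_i-a_i)^{p-1}\bigr)$, and these functions span. The second claim is clear monomial by monomial. $\square$

**Fact 6.** Let $Q(\tau_1,\dots,\tau_M)$ be a polynomial of degree less than $M$ over a field. With $|\tau|=\tau_1+\dots+\tau_M$, counted as an integer for $\tau\in\{0,1\}^M$,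
$$\sum_{\tau\in\{0,1\}^M}(-1)^{M-|\tau|}Q(\tau)=0.$$

*Proof.* Each monomial of $Q$ omits some $\tau_i$. For that monomial, the terms with $\tau_i=0$ and $\tau_i=1$ (other coordinates equal) cancel. $\square$

On $\{0,1\}$ one has $(-1)^\tau=1-2\tau=1+\tau$ in $\mathbb F_3$, so on $\{0,1\}^M$ the function $(-1)^{|\tau|}-1$ agrees with $\prod_i(1+\tau_i)-1$. For $M=1$ this is $\tau_1$, for $M=2$ it is $\tau_1+\tau_2+\tau_1\tau_2$, and in general the monomial $\tau_1\cdots\tau_M$ occurs with coefficient $1$. By contrast, a function of the residue of $|\tau|$ modulo $3$, $\tau\mapsto f(\tau_1+\dots+\tau_M)$ with $f:\mathbb F_3\to\mathbb F_3$, has degree at most $2$ for every $M$, by Fact 5. This is where having two different primes matters.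

**Lemma 7.** If $d<M$, then $P_M$, as a function of $(v_1,\dots,v_{3M},v)\in\mathbb F_3^{3M+1}$, does not have degree at most $d$.

*Proof.* Suppose $P_M$ is represented by a polynomial of degree less than $M$. Substitute $v=2$ and $(v_{3i-2},v_{3i-1},v_{3i})=(\tau_i,\tau_i,2\tau_i)$. The result is a polynomial $Q(\tau_1,\dots,\tau_M)$ of degree less than $M$. For $\tau\in\{0,1\}^M$ each triple is $(0,0,0)$ or $(1,1,2)$, and $g(0,0,0)=0$, $g(1,1,2)=1$. So $Q(\tau)=(-1)^{|\tau|}-1$ by (5). Therefore
$$\sum_{\tau\in\{0,1\}^M}(-1)^{M-|\tau|}Q(\tau)=\sum_{\tau}(-1)^M-\sum_{\tau}(-1)^{M-|\tau|}=(-1)^M2^M-0,$$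
where the last sum is $(1-1)^M=0$ because $M\ge1$. Since $(-2)^M=1$ in $\mathbb F_3$, this contradicts Fact 6. $\square$

## Loops of functions with linear top coordinate

**Proof of Theorem A.** Lemma 2 gives everything except that $A$ is not finitely based. For that we construct, for each $r\ge1$, a loop $G$ as in (6).

**Step 1.** *The loop $G$.* Put $M=2r+1$ and $n=3M+1$. (For $r=1$: $M=3$ and $n=10$.) Let
$$B=\{F:\mathbb F_3^n\to L\;:\;\pi\circ F\text{ is a homogeneous linear form}\},\qquad K=\{x\mapsto(0,0,k(x)):\deg k\le2r\}.$$
Since $\pi$ is a homomorphism to the additive group $\mathbb F_3$, sums and differences of linear forms show that $B$ is closed under the pointwise operations $\cdot,/,\backslash$ and contains the identity; so $B$ is a subloop of the power $L^{\mathbb F_3^n}$. Functions in $K$ have $\pi\circ F=0$, so $K\subseteq B$. Their values lie in $C\le Z(L)$, so $K\subseteq Z(B)$. Functions of degree at most $2r$ are closed under addition and negation, so $K$ is a subgroup. By Fact 1 we may put $G=B/K$.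

**Step 2.** *$G$ satisfies the identities of $A$ in at most $r$ variables.* Let $A\models w=1$ with $w$ in the variables $x_1,\dots,x_r$, and let $P:\mathbb F_3^r\to\mathbb F_3$ be as in Lemma 3. For $F_1,\dots,F_r\in B$, the element $w(F_1,\dots,F_r)$ is the function
$$x\mapsto\bigl(0,0,P(\pi F_1(x),\dots,\pi F_r(x))\bigr).$$
By Fact 5, $P$ has degree at most $2r$, and so has $P(\pi F_1,\dots,\pi F_r)$, because the $\pi F_i$ are linear forms. So $w(F_1,\dots,F_r)\in K$, and $G\models w=1$.

**Step 3.** *$G$ does not satisfy $t_M=1$, which holds in $A$.* Let $X_i\in B$ be the function $x\mapsto(x_i,0,0)$, for $i\le n$. By Lemma 4, $t_M(X_1,\dots,X_n)$ is the function $x\mapsto(0,0,P_M(x_1,\dots,x_{3M},x_n))$. By Lemma 7 and $2r<M$, it is not in $K$. So $G\not\models t_M=1$, while $A\models t_M=1$ by Lemma 4.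

This is (6) for every $r\ge1$, so $A$ is not finitely based. $\blacksquare$

## Every pair of primes

We now replace $3$ and $2$ by distinct primes $p$ and $q$. Three things must be adapted: the top layer, the function from the middle to the bottom layer, and the square $yy$.

The top layer must contain enough elements for associators to be nontrivial in the middle layer. With top layer $\mathbb F_2$ and $\beta(v,w)=1$ only for $v=w=1$, the function $g$ of (4) vanishes: it is $0$ as soon as one argument is $0$, and $g(1,1,1)=\beta(1,1)+\beta(0,1)-\beta(1,1)-\beta(1,0)=0$. This is why $p=2$ needs the top layer $\mathbb F_2^2$.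

**Proof of Theorem B.**

**Step 1.** *The loops.* Let $V=\mathbb F_p^l$ with $l=1$ if $p$ is odd and $l=2$ if $p=2$; so $|V|\ge3$. Fix $0\ne\omega\in V$ and $\theta\in V\setminus\{0,\omega\}$. Let $[v=w=\omega]\in\{0,1\}$ be denoted $\beta(v,w)$ when read in $\mathbb Z_q$ and $\rho(v,w)$ when read in $\mathbb F_p$. Let $f:\mathbb Z_q\to\mathbb F_p$ with $f(0)=1$ and $f(a)=0$ for $a\neq0$. On $L=V\times\mathbb Z_q\times\mathbb F_p$ put
$$(v,a,c)(w,b,e)=\bigl(v+w,\;a+b+\beta(v,w),\;c+e+\rho(v,w)f(a+b)\bigr).$$
As $\omega\ne0$, both $\beta$ and $\rho$ vanish if an argument is $0$. So $(0,0,0)$ is an identity, equations are solved coordinate by coordinate, $C=\{(0,0,c)\}$ is central, left multiplication by $(0,a,c)$ adds $a$ and $c$ to the last two coordinates if the other factor has second coordinate and first coordinate arbitrary, and $\pi(v,a,c)=v$ is a homomorphism $L\to V$. Let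
$$A=\{(x,y)\in L^2:\pi x=\pi y\}/\{(z,z):z\in C\},$$
of order $|V|\cdot(qp)^2/p=|V|q^2p$, that is, $p^2q^2$ for $p$ odd and $8q^2$ for $p=2$. Writing $(v,a,s,d)$ for the class of $((v,a,c),(v,a+s,c'))$ with $d=c'-c$, we get
$$(v,a,s,d)(w,b,t,e)=\bigl(v+w,\,a+b+\beta(v,w),\,s+t,\,d+e+\rho(v,w)(f(a+b+s+t)-f(a+b))\bigr).\tag{7}$$
The elements $(0,0,0,d)$ are central, modulo them the elements $(0,a,s)$ are central, and the remaining quotient is $V$. So $A$ is nilpotent of class at most $3$.

**Step 2.** *Identities of $A$.* The proof of Lemma 3 uses only that operations on pairs are componentwise. It gives: $A\models w=1$ if and only if $w^L(\ell_1,\dots,\ell_r)=(0,0,P(\pi\ell_1,\dots,\pi\ell_r))$ for some function $P:V^r\to\mathbb F_p$ and all $\ell_i\in L$.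

**Step 3.** *The class is exactly $3$.* Define $g:V^3\to\mathbb Z_q$ by (4). Then $g(0,0,0)=0$ and
$$g(\omega,\omega,\theta)=1+\beta(2\omega,\theta)-\beta(\omega,\theta)-\beta(\omega,\omega+\theta)=1,\tag{8}$$
because $\theta\neq\omega$ makes the second and third terms vanish and $\omega+\theta\ne\omega$ makes the fourth vanish. Comparing coordinates as in Lemma 4, with (7) and with $s$ additive, we see that the associator of $(\omega,0,0,0),(\omega,0,0,0),(\theta,0,0,0)$ in $A$ is $z=(0,1,0,*)$. For $b,t\in\mathbb Z_q$ let $Y=(\omega,b,0,0)$ and $W=(\omega,0,t,0)$. The last coordinates of $(zY)W$ and $z(YW)$ differ by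
$$\bigl(f(1+b+t)-f(1+b)\bigr)-\bigl(f(b+t)-f(b)\bigr)=h(b+t)-h(b),\qquad h(b)=f(1+b)-f(b).$$
If $z$ were central, $h$ would be constant. But $\sum_{b\in\mathbb Z_q}h(b)=0$, so $q$ times the constant would be $0$ in $\mathbb F_p$, hence $h=0$, and $f$ would be constant, which it is not. So some associator is not central, and the class is not at most $2$. (Once $A$ is known not to be finitely based, Theorem C gives this as well.)

**Step 4.** *The identities $t_M$.* Let $y^{[1]}=y$ and $y^{[j+1]}=y^{[j]}y$. For $y=(v,b,*)\in L$, induction on $j$ shows that $y^{[j]}$ has first coordinate $jv$ and second coordinate $jb+\sum_{i=1}^{j-1}\beta(iv,v)$. As $qb=0$,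
$$y^{[q]}=(qv,B(v),*),\qquad B(v)=\sum_{i=1}^{q-1}\beta(iv,v).$$
The $q$-th power has removed the dependence on $b$. Let $Z_M$ be as before and let $t_M=\alpha(Z_M,y^{[q]},y^{[q]})$. As in Lemma 4, $z_i=(0,g(v_{3i-2},v_{3i-1},v_{3i}),*)$ and $Z_M=(0,G,c_0)$ with $G=\sum_ig(v_{3i-2},v_{3i-1},v_{3i})$. With $Y=y^{[q]}=(V_0,B,c_1)$, where $V_0=qv$ and $B=B(v)$,
$$\begin{aligned}(Z_MY)Y&=\bigl(2V_0,\;G+2B+\beta(V_0,V_0),\;c_0+2c_1+\rho(V_0,V_0)f(G+2B)\bigr),\\ Z_M(YY)&=\bigl(2V_0,\;G+2B+\beta(V_0,V_0),\;c_0+2c_1+\rho(V_0,V_0)f(2B)\bigr).\end{aligned}$$
Hence $t_M=(0,0,P_M)$ with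
$$P_M=\rho(qv,qv)\bigl(f(G+2B(v))-f(2B(v))\bigr),\tag{9}$$
which depends only on $v_1,\dots,v_{3M},v\in V$. By Step 2, $A\models t_M=1$ for all $M\geq 1$.

**Step 5.** *For every $d$ there is $M>d$ such that $P_M$ does not have degree at most $d$.* Here $P_M$ is a function of the $l(3M+1)$ coordinates of its arguments. Suppose $P_M$ has degree less than $M$. Since $p\neq q$, $q$ is invertible in $\mathbb F_p$; put $v=q^{-1}\omega$, so that $\rho(qv,qv)=1$, and put $\kappa=2B(q^{-1}\omega)\in\mathbb Z_q$. This $\kappa$ does not depend on $M$. Substitute further $(v_{3i-2},v_{3i-1},v_{3i})=(\tau_i\omega,\tau_i\omega,\tau_i\theta)$; the coordinates are linear in $\tau_i$, so the result is a polynomial $Q(\tau_1,\dots,\tau_M)$ of degree less than $M$. By (8) and (9), $Q(\tau)=f(\kappa+|\tau|)-f(\kappa)$ for $\tau\in\{0,1\}^M$. Fact 6 gives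
$$0=\sum_{\tau\in\{0,1\}^M}(-1)^{M-|\tau|}\bigl(f(\kappa+|\tau|)-f(\kappa)\bigr)=\bigl((E-1)^Mf\bigr)(\kappa),\qquad (Ef)(a)=f(a+1).\tag{10}$$
Indeed the constant $f(\kappa)$ contributes $0$ since $M\ge1$, and there are $\binom Mj$ points $\tau$ with $|\tau|=j$, which gives the binomial expansion of $(E-1)^M$.

Since $q\ne p$, the algebraic closure $\overline{\mathbb F_p}$ contains $q$ distinct $q$-th roots of unity $\zeta$, and $f(a)=\frac1q\sum_{\zeta^q=1}\zeta^a$. The operator $E-1$ multiplies $a\mapsto\zeta^a$ by $\zeta-1$. So
$$\bigl((E-1)^Mf\bigr)(\kappa)=\frac1q\sum_{\zeta\neq1}\zeta^\kappa(\zeta-1)^M.$$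
Suppose this vanished for $q-1$ consecutive values $M_0,M_0+1,\dots,M_0+q-2$ of $M$. Then the $q-1$ numbers $\zeta^\kappa(\zeta-1)^{M_0}$, $\zeta\ne1$, would solve the homogeneous linear system with coefficients $(\zeta-1)^j$, $0\le j\le q-2$. Its determinant is a Vandermonde determinant in the distinct numbers $\zeta-1$, so it is nonzero, and all $\zeta^\kappa(\zeta-1)^{M_0}$ would be $0$. But they are nonzero. So among any $q-1$ consecutive values of $M\ge1$ there is one for which (10) fails, and then $P_M$ does not have degree less than $M$. Choose such an $M>d$.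

**Step 6.** *The counter-models.* Given $r\ge1$, put $d=lr(p-1)$. By Fact 5 every function $V^r\to\mathbb F_p$ has degree at most $d$. Choose $M>d$ by Step 5 and put $n=3M+1$. Let $B$ be the loop of functions $F:V^n\to L$ with $\pi\circ F:V^n\to V$ $\mathbb F_p$-linear, and let $K$ be the central subgroup of functions $x\mapsto(0,0,k(x))$ with $\deg k\le d$. As before, $B$ is a subloop of $L^{V^n}$ because $\pi$ is a homomorphism, and $K$ is a subgroup of $Z(B)$ because $C\leq Z(L)$.

If $A\models w=1$ in $r$ variables, with $P$ as in Step 2, then $w(F_1,\dots,F_r)$ is $x\mapsto(0,0,P(\pi F_1(x),\dots,\pi F_r(x)))$. The coordinates of the $\pi F_i(x)$ are linear forms in the coordinates of $x$, so this function has degree at most $d$ and lies in $K$. Hence $B/K\models w=1$. On the other hand, for $X_i:x\mapsto(x_i,0,0)$, the element $t_M(X_1,\dots,X_n)$ is $x\mapsto(0,0,P_M(x_1,\dots,x_n))$, which is not in $K$. So $B/K$ satisfies all identities of $A$ in at most $r$ variables but not $t_M=1$, although $A\models t_M=1$. As $r$ was arbitrary, $A$ is not finitely based. $\blacksquare$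

For $q=2$ the word $\alpha(Z_M,y,y)$ would also have worked, since there $b$ enters only through $2b=0$; for odd $q$ its value is $\rho(v,v)(f(G+2b)-f(2b))$, which depends on $b$.

## Modules over the category of free $\mathbb Z/e$-modules

Theorem C needs a finiteness statement that is uniform in the number $n$ of variables. In class $2$ the identities in $n$ variables will form a subgroup of a finite abelian group, so for each fixed $n$ finitely many suffice. The difficulty is only that $n$ is unbounded. The right language is that of functors.

Let $R=\mathbb Z/e$ and $k=\mathbb Z/c$, and let $\mathcal V$ be the category of the modules $R^n$ ($n\ge0$) with linear maps.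

**Definition.** A *$\mathcal V$-module* is a functor $N$ from $\mathcal V$ to $k$-modules. A *submodule* is a choice of $k$-submodules $M(R^n)\subseteq N(R^n)$ mapped into each other by all linear maps. $N$ is *finitely generated* if it is the smallest submodule of itself containing some finite set of elements (each lying in some $N(R^n)$).

For example, if $k=R$, then $N(R^n)=R^n$ is a $\mathcal V$-module, generated by the single element $1\in N(R^1)$. The basic examples are $P_m(R^n)=k[\mathrm{Hom}(R^m,R^n)]$, the free $k$-module on the set of linear maps $R^m\to R^n$, on which linear maps act by composition. An element $x\in N(R^m)$ defines a map $P_m\to N$, $\varphi\mapsto N(\varphi)(x)$, whose image is the submodule generated by $x$. Hence a $\mathcal V$-module is finitely generated if and only if it is a quotient of a finite direct sum of modules $P_m$.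

The next proposition is a known theorem of Putman–Sam and Sam–Snowden; we prove it. Recall that a quasi-order is a *well-quasi-order* if in every infinite sequence some earlier term is $\le$ some later term; equivalently, every infinite sequence has an infinite nondecreasing subsequence. Finite products of well-quasi-orders are well-quasi-orders (pass to subsequences one coordinate at a time). Higman's lemma says that the words over a finite alphabet, ordered by "is a subsequence of", are a well-quasi-order.

**Proposition 8.** Submodules of finitely generated $\mathcal V$-modules are finitely generated.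

*Proof.*

**Step 1.** *Reduction to $P_m$.* Suppose $N'\subseteq N$ and all submodules of $N'$ and of $N/N'$ are finitely generated. Let $M\subseteq N$. Then $M\cap N'$ is finitely generated, and so is the image of $M$ in $N/N'$; generators of the former together with lifts to $M$ of generators of the latter generate $M$. So by induction the claim for all $P_m$ gives it for finite direct sums of them, and then for quotients of such sums, by taking preimages. From now on $M\subseteq P_m$.

**Step 2.** *Linear maps as words.* Let $\Sigma=\mathrm{Hom}(R^m,R)$, a finite set with a fixed total order. Identify $\varphi\in\mathrm{Hom}(R^m,R^n)$ with the word $w_1\cdots w_n\in\Sigma^n$ of its components, and order $\Sigma^n$ lexicographically. Call a surjection $f:[n']\to[n]$ *ordered* if $\min f^{-1}(1)<\min f^{-1}(2)<\cdots<\min f^{-1}(n)$. Let $f^*:R^n\to R^{n'}$, $(x_i)_i\mapsto(x_{f(j)})_j$. It acts on words by $w\mapsto w\circ f=w_{f(1)}\cdots w_{f(n')}$. For example, $f=(1,2,1)$ is an ordered surjection $[3]\to[2]$ and sends the word $\sigma\tau$ to $\sigma\tau\sigma$.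

**Step 3.** *Ordered surjections preserve the order: if $v<w$ in $\Sigma^n$, then $v\circ f<w\circ f$.* Let $i$ be the first index with $v_i\ne w_i$; so $v_i<w_i$. Let $j_0=\min f^{-1}(i)$. If $j<j_0$, then $f(j)<i$: otherwise $f(j)=i'\geq i$ and $j\ge\min f^{-1}(i')\ge\min f^{-1}(i)=j_0$. So $v\circ f$ and $w\circ f$ agree before position $j_0$, where they have the letters $v_i<w_i$.

**Step 4.** *Every infinite sequence of words has an infinite subsequence in which, for $s<t$, the $t$-th word is the $s$-th word composed with some ordered surjection.* Write a word as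
$$w=\sigma_1u_1\sigma_2u_2\cdots\sigma_\ell u_\ell,$$
where $\sigma_1,\dots,\sigma_\ell$ are its distinct letters in the order of first occurrence and $u_i$ is a word in $\sigma_1,\dots,\sigma_i$. There are finitely many sequences $(\sigma_1,\dots,\sigma_\ell)$, so we may pass to a subsequence where this sequence is constant. By Higman's lemma and the remark on products, there is an infinite subsequence in which, for $s<t$, each $u_i$ of the $s$-th word is a subsequence of the corresponding $u_i'$ of the $t$-th word.

Let $w$ and $w'=\sigma_1u_1'\cdots\sigma_\ell u_\ell'$ be two such words. Embed $w$ as a subsequence of $w'$, sending the first occurrence of $\sigma_i$ in $w$ to that in $w'$ and $u_i$ into $u_i'$. Define $f$ from positions of $w'$ to positions of $w$: a position in the image of the embedding goes to the position it comes from; any other position, with letter $\sigma$, goes to the first occurrence of $\sigma$ in $w$. Letters are preserved, so $w'=w\circ f$, and $f$ is surjective. We claim that $\min f^{-1}(i)$ is the image of $i$ under the embedding. If $i$ is not a first occurrence, its preimage is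 only that point. If $i$ is the first occurrence of $\sigma$ in $w$, the image of $i$ is the first occurrence of $\sigma$ in $w'$, and every other preimage is a later position with letter $\sigma$. As the embedding is increasing, $f$ is ordered. For example, $w=\sigma\tau$ and $w'=\sigma\sigma\tau\sigma\tau$ give $f=(1,1,2,1,2)$.

**Step 5.** *The leading term argument.* Suppose $M$ is not finitely generated. Choose $x_1,x_2,\dots$ inductively: let $M_i$ be the submodule generated by $x_1,\dots,x_i$ (with $M_0=0$). As $M_i\ne M$, pick $n$ with $M_i(R^n)\neq M(R^n)$, and in $M(R^n)\setminus M_i(R^n)$ pick $x_{i+1}$ with smallest possible leading word, that is, largest word occurring with nonzero coefficient. Let $w_i$ and $\lambda_i\in k$ be the leading word and leading coefficient of $x_i$. Take a subsequence $i_1<i_2<\cdots$ for $(w_i)$ as in Step 4. Since $k$ is noetherian, the ideals generated by $\lambda_{i_1},\dots,\lambda_{i_t}$ stabilize, so $\lambda_{i_t}=\sum_{s<t}r_s\lambda_{i_s}$ for some $t$ and $r_s\in k$. Write $w_{i_t}=w_{i_s}\circ f_s$ with $f_s$ ordered, for $s<t$. By Step 3, $f_s^*$ is strictly increasing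 on words, so $f_s^*x_{i_s}$ has leading word $w_{i_t}$ and leading coefficient $\lambda_{i_s}$. Consider
$$x'=x_{i_t}-\sum_{s<t}r_sf_s^*x_{i_s}.$$
The coefficient of $w_{i_t}$ has cancelled, so $x'$ involves only words smaller than $w_{i_t}$. It lies in $M$. It does not lie in $M_{i_t-1}$, because the sum does and $x_{i_t}$ does not; in particular $x'\ne0$. So $x'$ contradicts the choice of $x_{i_t}$. $\square$

## Class at most two

**Proof of Theorem C.** Let $A$ be a finite nilpotent loop of class at most $2$. Put $C=Z(A)$; then $A/C$ is an abelian group. Let $c=\exp C$ and $e=\mathrm{lcm}(c,\exp(A/C))$, and let $R=\mathbb Z/e$, $k=\mathbb Z/c$. For a loop $G$, or a class defined by identities, write $V(A)$ for the class of all loops satisfying all identities of $A$.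

**Step 1.** *Abelian groups in $V(A)$, and a finitely axiomatized class around $V(A)$.* The group $A/C$ is a quotient of $A$, and $\mathbb Z_c$ embeds in $C\le A$. So $A/C\times\mathbb Z_c\in V(A)$. This abelian group has exponent $e$, so it contains a copy of $\mathbb Z_e$, and every identity of $\mathbb Z_e$ holds in all abelian groups of exponent dividing $e$. Hence $V(A)$ contains all abelian groups of exponent dividing $e$. Among loops, these are defined by $s_1=s_2=s_3=1$, where
$$s_1=(xy)/(yx),\qquad s_2=\alpha(x,y,z),\qquad s_3=x^{[e]}.$$
Let $W$ be the class of loops defined by the finitely many identities that say that each $s_i$ is central (the four equations in the definition of the center, with two new variables) and that $s_i^{\,c}=1$. Since $A/C$ is an abelian group of exponent dividing $e$, each $s_i$ takes values in $C$ on $A$. So $A\in W$ and $V(A)\subseteq W$.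

**Step 2.** *The central subgroup $S(n)$ of the free loop.* Let $F(n)$ be the free loop of $W$ on $x_1,\dots,x_n$. Let $S(n)\le Z(F(n))$ be the subgroup generated by all values of $s_1,s_2,s_3$ in $F(n)$. It is an abelian group of exponent dividing $c$, that is, a $k$-module. By Fact 1 it is a normal subloop. The quotient $F(n)/S(n)$ satisfies $s_1=s_2=s_3=1$, so it is an abelian group of exponent dividing $e$ generated by $n$ elements, of order at most $e^n$. Conversely $R^n\in W$, so there is a homomorphism $F(n)\to R^n$ sending the $x_j$ to the standard basis; it is onto and kills $S(n)$. Therefore $F(n)/S(n)=R^n$.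

**Step 3.** *$S$ is a $\mathcal V$-module.* A homomorphism $\varphi:F(m)\to F(n)$ maps values of $s_i$ to values of $s_i$, so $\varphi(S(m))\subseteq S(n)$, and $\varphi$ induces a linear map $R^m\to R^n$. Every linear map $R^m\to R^n$ arises: lift the images of the basis vectors to $F(n)$ and use freeness. We must show that $\varphi|_{S(m)}$ depends only on the induced linear map. Let $\varphi'$ be another lift of the same map. Then $\varphi'(x_j)=\varphi(x_j)z_j$ with $z_j\in S(n)$ central. For a term $w$ in $x_1,\dots,x_m$ let $e_j(w)$ be the exponent sum of $x_j$: it is $1$ for $w=x_j$, it is $0$ for the other variables and for the constant $1$, and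
$$e_j(uv)=e_j(u)+e_j(v),\quad e_j(u/v)=e_j(u)-e_j(v),\quad e_j(u\backslash v)=e_j(v)-e_j(u).$$
By (2) and induction on terms,
$$\varphi'(w)=\varphi(w)\prod_jz_j^{e_j(w)}.$$
If $w$ represents an element of $S(m)$, its image $(e_1(w),\dots,e_m(w))$ in $R^m$ is $0$. So $c\mid e\mid e_j(w)$ and $z_j^{e_j(w)}=1$ for all $j$. Hence $\varphi'$ and $\varphi$ agree on $S(m)$. Identities and composites of lifts are lifts of identities and composites, so $R^n\mapsto S(n)$ is a functor to $k$-modules.

**Step 4.** *$S$ is finitely generated.* Every value of $s_i$ in $F(n)$ is $\varphi(s_i)$ for a homomorphism $\varphi$ into $F(n)$. So $S$ is generated by the three elements $s_1\in S(2)$, $s_2\in S(3)$, $s_3\in S(1)$.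

**Step 5.** *The identities of $A$ form a submodule of $S$.* Let $T(n)=\{w\in F(n):A\models w=1\}$; this makes sense because $A\in W$. If $w\in T(n)$, then $w=1$ holds in all abelian groups of exponent dividing $e$, by Step 1, so $w$ maps to $0$ in $R^n$ and $w\in S(n)$. So $T(n)$ is a subset of $S(n)$, clearly a subgroup. If $w\in T(m)$ and $\varphi:F(m)\to F(n)$ is a homomorphism, then $\varphi(w)$ is a substitution instance of $w$, so $\varphi(w)\in T(n)$. Thus $T$ is a submodule of $S$. By Proposition 8 it is generated by finitely many elements $t_1,\dots,t_h$, where $t_j\in T(m_j)$.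

**Step 6.** *A finite basis.* Take the loop axioms, the defining identities of $W$, and $t_1=\dots=t_h=1$. These hold in $A$. Conversely, let $A\models w=1$ with $w$ in $n$ variables. The image of $w$ in $F(n)$ lies in $T(n)$, so it is a product of elements $\varphi(t_j)^{\pm1}$ with homomorphisms $\varphi:F(m_j)\to F(n)$. In other words, the equation of $w$ with a product of substitution instances of the $t_j^{\pm1}$ holds throughout $W$. So $w=1$ holds in every loop of $W$ that satisfies $t_1=\dots=t_h=1$. Since every identity $s=t$ is equivalent to $s/t=1$, all identities of $A$ follow from our finite list, and $A$ is finitely based. $\blacksquare$
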